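\title{A weak-type $(1,1)$ bound for the square function of averages over nested rectangles in $\mathbb{Z}^d$}

\begin{abstract}
Let $R_1\subset R_2\subset\cdots$ be axis-parallel rectangles in $\mathbb{Z}^d$ and let $A_i$ be convolution with the normalized indicator function of $R_i$. We prove that the square function $f\mapsto(\sum_i|(A_i-A_{i+1})f|^2)^{1/2}$ is of weak type $(1,1)$, with a constant that depends only on $d$. The proof combines a Calder\'on--Zygmund decomposition into dyadic rectangles whose shapes follow those of the $R_i$ with a summation by parts that preserves martingale orthogonality when the function changes from scale to scale. We also prove the $\ell^p$ bounds for $1<p<\infty$, characterize boundedness on $\ell^1$, determine the norm on $\ell^\infty$ up to a factor of $2$, and show that the exponent $2$ cannot be lowered in general.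
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{interval} is a finite nonempty set of consecutive integers. A \emph{rectangle} in $\mathbb{Z}^d$ is a product of $d$ intervals, that is, a nonempty set of the form $\mathbb{Z}^d\cap\prod_{k=1}^d[a_k,b_k]$. We write $|X|$ for the cardinality of a set $X$. Let $R_1\subset R_2\subset R_3\subset\cdots$ be a sequence of \emph{nested} rectangles, and for $f:\mathbb{Z}^d\to\mathbb{C}$ put
\[
A_if(x)=\frac1{|R_i|}\sum_{z\in R_i}f(x-z),\qquad Sf=\Big(\sum_{i\ge1}|(A_i-A_{i+1})f|^2\Big)^{1/2}.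
\]
Thus $A_if(x)$ is the mean of $f$ over the window $x-R_i$, and $Sf(x)$ measures, in the $\ell^2$ sense, how much this mean moves as the window grows. No condition is placed on the growth: the rectangles may gain one layer of points at a time or jump to a far larger size, and their eccentricity is arbitrary.

Let $\|f\|_q$ be the norm of $\ell^q(\mathbb{Z}^d)$ and let
\[
\|g\|_{1,\infty}=\sup_{\lambda>0}\lambda\,|\{x\in\mathbb{Z}^d:|g(x)|>\lambda\}|
\]
be the weak-$\ell^1$ quasi-norm. An operator $U$ is of \emph{weak type $(1,1)$} if $\|Uf\|_{1,\infty}\le C\|f\|_1$ with $C$ independent of $f$. We ask whether $S$ is of weak type $(1,1)$ for each sequence of nested rectangles. The question is taken from Krause \cite{Krause}; it is a version of Problem~7.5 of Jones et al. The answer is yes, uniformly in the sequence.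

\begin{theorem}\label{thm:main}
For each $d\ge1$ there is a constant $C_d$, depending only on $d$, such that for every sequence of nested rectangles in $\mathbb{Z}^d$ and every $f\in\ell^1(\mathbb{Z}^d)$,
\[
\|Sf\|_{1,\infty}\le C_d\|f\|_1 .
\]
\end{theorem}

The second theorem places this bound among its neighbors. It is not used in the proof of the first.

\begin{theorem}\label{thm:compl}
Let $R_1\subset R_2\subset\cdots$ be nested rectangles in $\mathbb{Z}^d$.
\begin{enumerate}
\item[(1)] For $1<p<\infty$ we have $\|Sf\|_p\le C_{p,d}\|f\|_p$.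
\item[(2)] $S$ is bounded on $\ell^1$ if and only if the sequence $|R_i|$ is bounded.
\item[(3)] Let $\varepsilon_i=1-|R_i|/|R_{i+1}|$. Then $(\sum_i\varepsilon_i^2)^{1/2}\le\|S\|_{\ell^\infty\to\ell^\infty}\le2(\sum_i\varepsilon_i^2)^{1/2}$.
\item[(4)] In every dimension there is one sequence of nested rectangles for which, for every $0<r<2$, the operator $f\mapsto(\sum_i|(A_i-A_{i+1})f|^r)^{1/r}$ is not of weak type $(1,1)$.
\end{enumerate}
\end{theorem}

For instance, let $d=1$. If $R_i=\{0,\dots,i-1\}$, then $\varepsilon_i=1/(i+1)$ and $S$ is bounded on $\ell^\infty$. If $R_i=\{0,\dots,2^i-1\}$, then $\varepsilon_i=1/2$ and it is not. In neither case is $S$ bounded on $\ell^1$, so at $p=1$ a weak-type bound is the natural substitute. Two computations with a point mass show what to expect.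

\begin{example}[A point mass]\label{ex:point}
Let $f=\mathbf 1_{\{0\}}$, so that $A_if=|R_i|^{-1}\mathbf 1_{R_i}$. Let $x\in\bigcup_iR_i$ and let $k$ be the first index with $x\in R_k$. The sequence $A_if(x)$ is $0$ for $i<k$, jumps to $|R_k|^{-1}$, and then decreases. Hence
\[
Sf(x)\le\sum_i|(A_i-A_{i+1})f(x)|\le 2|R_k|^{-1}.
\]
Both sides vanish off $\bigcup_iR_i$. So $\{Sf>\lambda\}$ lies in the union of the $R_k$ with $|R_k|<2/\lambda$, and since these are nested, the union has at most $2/\lambda$ points. Thus $\|Sf\|_{1,\infty}\le2$.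
\end{example}

\begin{example}[Nesting cannot be dropped]\label{ex:antichain}
Let $d=2$, $n\ge1$, and $R_a=\{0,\dots,2^a-1\}\times\{0,\dots,2^{n-a}-1\}$ for $0\le a\le n$. These rectangles contain $0$ and have $2^n$ points each, but they are not nested. For $f=\mathbf 1_{\{0\}}$ and $0\le a<n$, the difference $(A_a-A_{a+1})f$ equals $2^{-n}$ on $R_a\setminus R_{a+1}=\{0,\dots,2^a-1\}\times\{2^{n-a-1},\dots,2^{n-a}-1\}$. These $n$ sets are disjoint and have $2^{n-1}$ points each, so the square function has weak-$\ell^1$ quasi-norm at least $n/2$, and no bound uniform in the family is possible.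
\end{example}

Example~\ref{ex:point} suggests the answer yes, but it does not prove it, because $\|\cdot\|_{1,\infty}$ is not a norm and bounds for point masses cannot be added up. The gap is real: the example also bounds the $\ell^1$ sum of the differences of a point mass, and yet by Theorem~\ref{thm:compl}(4) with $r=1$ that sum need not be of weak type $(1,1)$. A proof must use the exponent $2$, that is, orthogonality. Example~\ref{ex:antichain} shows that it must also use nesting to control shapes: there the vectors $(a,n-a)$ of logarithmic side lengths are pairwise incomparable, whereas for nested rectangles these vectors increase in every coordinate.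

The proof follows the Calder\'on--Zygmund scheme. Section~\ref{sec:reduction} reduces the problem to operators $T_j=A_j'(B_j-B_{j+1})$ that take a difference of averages in one coordinate $y$ and an average in the others. Section~\ref{sec:l2} compares $B_j-B_{j+1}$ with the dyadic martingale in $y$. Section~\ref{sec:cz} decomposes $f$ with respect to dyadic rectangles whose shapes are comparable with the shapes of all the averaging sets, and splits each bad function according to the directions in which it has mean zero. The piece with mean zero in $y$ is handled by an $\ell^1$--$\ell^\infty$ argument in Section~\ref{sec:by}. The pieces without cancellation in $y$, which exist only for $d\ge2$, are the heart of the matter; they are treated in Section~\ref{sec:bK}, and the idea is shown first on a model in Section~\ref{sec:model}. Section~\ref{sec:compl} proves Theorem~\ref{thm:compl}.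

\medskip
\noindent\textbf{Conventions.} The letter $C$ denotes constants that depend only on $d$ and may change from line to line. We write $x=(x',y)$ with $x'\in\mathbb{Z}^{d-1}$ and $y=x_d$. Vectors are compared coordinatewise. The norm of an operator on $\ell^2$ is $\|\cdot\|_{2\to2}$. An operator on functions on $\mathbb{Z}$ acts on functions on $\mathbb{Z}^d$ in any one coordinate, the others being frozen; summing over the frozen coordinates shows that its $\ell^2$ norm is unchanged, and operators acting in different coordinates commute. Averaging over a finite set is a contraction on every $\ell^q$. We often use $\|u\|_2^2\le\|u\|_1\|u\|_\infty$ and the triangle inequality for sequences of functions,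
\begin{equation}\label{eq:mink}
\Big(\sum_j\Big\|\sum_lu_{j,l}\Big\|_2^2\Big)^{1/2}\le\sum_l\Big(\sum_j\|u_{j,l}\|_2^2\Big)^{1/2}.
\end{equation}

\section{The dyadic martingale and a model case}\label{sec:model}

\subsection{Dyadic averages}
A \emph{dyadic interval} of length $2^i$, $i\ge0$, is a set $\{a2^i,\dots,(a+1)2^i-1\}$ with $a\in\mathbb{Z}$. For each $i$ these intervals partition $\mathbb{Z}$, and each is the union of two dyadic intervals of half the length if $i\ge1$. Let $\mathbb{E}_ih(x',y)$ be the mean of $h(x',\cdot)$ over the dyadic interval of length $2^i$ that contains $y$. Then $\mathbb{E}_0=\mathrm{Id}$; we put $\mathbb{E}_i=\mathrm{Id}$ also for $i<0$, and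
\[
D_i=\mathbb{E}_{i-1}-\mathbb{E}_i\qquad(i\in\mathbb{Z}),
\]
so that $D_i=0$ for $i\le0$. The operators $\mathbb{E}_i$ are contractions on every $\ell^q$, are self-adjoint on $\ell^2$, and satisfy $\mathbb{E}_a\mathbb{E}_b=\mathbb{E}_{\max(a,b)}$. Consequently the $D_i$ are mutually orthogonal projections, and for $a\le a'$ the operator $\mathbb{E}_a-\mathbb{E}_{a'}=\sum_{a<i\le a'}D_i$ is an orthogonal projection with
\begin{equation}\label{eq:pyth}
\|(\mathbb{E}_a-\mathbb{E}_{a'})h\|_2^2=\|\mathbb{E}_ah\|_2^2-\|\mathbb{E}_{a'}h\|_2^2 .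
\end{equation}
For $i\ge1$, a function in the range of $D_i$ is, as a function of $y$, constant on dyadic intervals of length $2^{i-1}$ and of zero sum on dyadic intervals of length $2^i$. Finally, $\|\mathbb{E}_ih\|_2^2\le\|\mathbb{E}_ih\|_1\|\mathbb{E}_ih\|_\infty\le2^{-i}\|h\|_1^2$ for finitely supported $h$, so by density $\mathbb{E}_ih\to0$ in $\ell^2$ for all $h\in\ell^2$, and therefore $h=\sum_{i\ge1}D_ih$ in $\ell^2$.

Call pairs of integers $(a_1,a_1'),\dots,(a_m,a_m')$ \emph{admissible} if
\[
0\le a_1<a_1'\le a_2<a_2'\le\cdots\le a_m<a_m' .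
\]
The projections $\mathbb{E}_{a_n}-\mathbb{E}_{a_n'}$ then involve disjoint sets of the $D_i$, so
\begin{equation}\label{eq:orth}
\sum_{n=1}^m\|(\mathbb{E}_{a_n}-\mathbb{E}_{a_n'})h\|_2^2\le\|h\|_2^2 .
\end{equation}

All cancellation in this paper is exploited through one elementary fact.

\begin{lemma}[Endpoints]\label{lem:endpoints}
If an interval $\omega$ meets an interval $X$ and $\omega\not\subset X$, then $\omega$ contains $\min X$ or $\max X$. Hence, if $u:\mathbb{Z}\to\mathbb{C}$ has zero sum on each dyadic interval of length $2^i$, then $\sum_{z\in X}u(z)$ equals the sum of $u$ over those $z\in X$ that lie in one of the at most two dyadic intervals of length $2^i$ containing an endpoint of $X$.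
\end{lemma}

\begin{proof}
Let $a\in\omega\cap X$ and $b\in\omega\setminus X$. If $b<\min X$, then $b<\min X\le a$ and so $\min X\in\omega$; otherwise $a\le\max X<b$ and $\max X\in\omega$. For the second claim, a dyadic interval that contains no endpoint of $X$ is disjoint from $X$ or contained in $X$, and contributes $0$ in both cases.
\end{proof}

\subsection{Orthogonality for a moving function}
Inequality \eqref{eq:orth} applies all the projections to the same function. We need a substitute in which the function changes with $n$. It holds when the total change is controlled in $\ell^1$.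

\begin{lemma}[Summation by parts]\label{lem:sbp}
Let $F_1,\dots,F_m\in\ell^1(\mathbb{Z}^d)$ and let $(a_n,a_n')_{n\le m}$ be admissible. Then
\[
\sum_{n=1}^m\|(\mathbb{E}_{a_n}-\mathbb{E}_{a_n'})F_n\|_2^2\le2\max_n\|F_n\|_\infty\Big(\|F_1\|_1+\sum_{n=1}^{m-1}\|F_{n+1}-F_n\|_1\Big).
\]
\end{lemma}

\begin{proof}
By \eqref{eq:pyth}, the left side equals
\[
\|\mathbb{E}_{a_1}F_1\|_2^2+\sum_{n=1}^{m-1}\big(\|\mathbb{E}_{a_{n+1}}F_{n+1}\|_2^2-\|\mathbb{E}_{a_n'}F_n\|_2^2\big)-\|\mathbb{E}_{a_m'}F_m\|_2^2 .
\]
Drop the last term. Since $a_{n+1}\ge a_n'$, \eqref{eq:pyth} gives $\|\mathbb{E}_{a_{n+1}}F_{n+1}\|_2\le\|\mathbb{E}_{a_n'}F_{n+1}\|_2$. With $u=\mathbb{E}_{a_n'}F_{n+1}$ and $v=\mathbb{E}_{a_n'}F_n$, the $n$-th term of the middle sum is therefore at most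
\[
\|u\|_2^2-\|v\|_2^2=\operatorname{Re}\langle u-v,u+v\rangle\le\|u-v\|_1\|u+v\|_\infty\le\|F_{n+1}-F_n\|_1\cdot2\max_k\|F_k\|_\infty,
\]
because $\mathbb{E}_{a_n'}$ contracts $\ell^1$ and $\ell^\infty$. The first term is at most $\|F_1\|_2^2\le\|F_1\|_1\|F_1\|_\infty$.
\end{proof}

\subsection{The model}
Let $d=2$ and write points as $(x,y)$. Consider nested rectangles whose horizontal sides $H_1\subset\dots\subset H_m$ all have lengths in $[2^\sigma,2^{\sigma+1})$, while the vertical side doubles at each step. Let $A_n'$ average over $H_n$ in $x$, and replace the difference of two consecutive vertical averages by $D_n$. The model operators are $D_nA_n'$, $1\le n\le m$.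

Fix $\lambda>0$ and $0\le\tau\le\sigma$. Let $\beta=\sum_Qb_Q$ be a finite sum over distinct horizontal segments $Q=Q_1\times\{y_Q\}$, where $Q_1$ is dyadic of length $2^{\sigma-\tau}$ and $b_Q$ is supported on $Q$, has zero sum, and satisfies $\|b_Q\|_1\le\lambda|Q|$. These are the properties of the bad functions in a Calder\'on--Zygmund decomposition. On a segment of height one there is no room for cancellation in $y$. The weak-type bound will require
\begin{equation}\label{eq:model}
\sum_{n=1}^m\|D_nA_n'\beta\|_2^2\le C\lambda2^{-\tau}\|\beta\|_1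
\end{equation}
with $C$ independent of $m$; the gain $2^{-\tau}$ allows one to sum over the lengths of the segments.

The gain comes from cancellation in $x$. Let $F_n(x,y)=\sum_{z\in x-H_n}\beta(z,y)$, so that $A_n'\beta=|H_n|^{-1}F_n$. By Lemma~\ref{lem:endpoints}, at most two segments in the row $y$ contribute, so
\[
\|F_n\|_\infty\le2\lambda2^{\sigma-\tau},\qquad\|A_n'\beta\|_\infty\le2\lambda2^{-\tau}.
\]
Estimating term by term gives $\|D_nA_n'\beta\|_2^2\le(4\lambda2^{-\tau})(2\|\beta\|_1)$, which loses a factor $m$ in \eqref{eq:model}. If all the $H_n$ were equal, \eqref{eq:orth} would remove the loss: the sum would be at most $\|A_1'\beta\|_2^2\le2\lambda2^{-\tau}\|\beta\|_1$. In general they are not equal, but they are nested. The function $F_{n+1}-F_n$ is a sum of $|H_{n+1}\setminus H_n|$ translates of $\beta$, so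
\[
\|F_1\|_1+\sum_{n<m}\|F_{n+1}-F_n\|_1\le\Big(|H_1|+\sum_{n<m}|H_{n+1}\setminus H_n|\Big)\|\beta\|_1=|H_m|\,\|\beta\|_1\le2^{\sigma+1}\|\beta\|_1 .
\]
Lemma~\ref{lem:sbp} with the admissible pairs $(n-1,n)$ now gives
\[
\sum_{n=1}^m\|D_nA_n'\beta\|_2^2\le2^{-2\sigma}\sum_{n=1}^m\|D_nF_n\|_2^2\le2^{-2\sigma}\cdot2\cdot2\lambda2^{\sigma-\tau}\cdot2^{\sigma+1}\|\beta\|_1=8\lambda2^{-\tau}\|\beta\|_1 .
\]
The whole sum obeys the bound that the direct estimate gave for a single term. To turn this into a proof we must replace true differences of averages by martingale differences while allowing the function to depend on the index (Section~\ref{sec:l2}), and we must produce bad functions to which the $\ell^\infty$ bound applies (Section~\ref{sec:cz}).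

\section{Reduction to a difference in one coordinate}\label{sec:reduction}

For an interval $I$ let $B_I$ be the average $u\mapsto|I|^{-1}\sum_{z\in I}u(\cdot-z)$, acting in the coordinate $y$. The rest of the proof takes place in the following setting.

\medskip
\noindent\textbf{Setting.} We are given $N\ge1$, nested rectangles $R_1'\subset\dots\subset R_N'$ in $\mathbb{Z}^{d-1}$ with $R_j'=\prod_{p<d}I_j^p$, and intervals $I_1\subsetneq\dots\subsetneq I_{N+1}$ in $\mathbb{Z}$. All the intervals $I_j^p$ and $I_j$ contain $0$. Let $A_j^{(p)}$ average over $I_j^p$ in the coordinate $x_p$, let $A_j'=\prod_{p<d}A_j^{(p)}$ be the average over $R_j'$ in $x'$, and let $B_j=B_{I_j}$. (If $d=1$, then $A_j'=\mathrm{Id}$ and $|R_j'|=1$.) Put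
\[
T_j=A_j'(B_j-B_{j+1})\quad(1\le j\le N),\qquad S_Tf=\Big(\sum_{j=1}^N|T_jf|^2\Big)^{1/2}.
\]

\begin{proposition}\label{prop:reduced}
In the Setting, $\|S_Tf\|_{1,\infty}\le C\|f\|_1$ with $C$ depending only on $d$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:reduced}]
Let $S_m$ be the square function of the first $m$ differences. Since $S_mf$ increases pointwise to $Sf$, the set $\{Sf>\lambda\}$ is the increasing union of the sets $\{S_mf>\lambda\}$, and it suffices to bound $S_m$ uniformly in $m$. Replacing every $R_i$ by $R_i-z_0$ replaces $A_if(x)$ by $A_if(x+z_0)$ and so only translates $S_mf$. Taking $z_0\in R_1$, we may assume that all $R_i$ contain $0$; this is a first use of nesting.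

Write $R_i=\prod_kL_i^k$. The intervals $L_i^k$ contain $0$ and increase with $i$. Let $B_{i,k}$ average over $L_i^k$ in the coordinate $x_k$, so that $A_i=\prod_kB_{i,k}$. Changing one coordinate at a time, we get the telescoping identity
\[
A_i-A_{i+1}=\sum_{k=1}^d\Big(\prod_{p<k}B_{i+1,p}\prod_{p>k}B_{i,p}\Big)(B_{i,k}-B_{i+1,k}).
\]
Let $g_k$ be the square function, over $i\le m$, of the $k$-th terms applied to $f$; then $S_mf\le\sum_kg_k$ pointwise. Fix $k$. The operator in parentheses averages, in the coordinates other than $x_k$, over $\prod_{p<k}L_{i+1}^p\times\prod_{p>k}L_i^p$, and these rectangles increase with $i$. Only the indices $i_1<\dots<i_N$ with $L_i^k\ne L_{i+1}^k$ contribute. Between two consecutive such indices the $k$-th interval does not change, so $L^k_{i_j+1}=L^k_{i_{j+1}}$. With $I_j=L^k_{i_j}$ for $j\le N$ and $I_{N+1}=L^k_{i_N+1}$, the $i_j$-th difference is thus $B_{I_j}-B_{I_{j+1}}$ acting in $x_k$. After a permutation of coordinates, $g_k$ is of the form $S_Tf$, or else $g_k=0$.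 Since $\{\sum_kg_k>\lambda\}\subset\bigcup_k\{g_k>\lambda/d\}$, Theorem~\ref{thm:main} follows with $C_d=d^2C$.
\end{proof}

\subsection{Scales}
The \emph{scale} of an interval $I$ is $s(I)=\lfloor\log_2|I|\rfloor$, so that $2^{s(I)}\le|I|<2^{s(I)+1}$. Put $s_p(j)=s(I_j^p)$ for $p<d$ and $t(j)=s(I_j)$. The operator $T_j$ averages over the two rectangles $R_j'\times I_j$ and $R_j'\times I_{j+1}$, whose vectors of scales are
\[
s(j)=(s_1(j),\dots,s_{d-1}(j),t(j)),\qquad s^+(j)=(s_1(j),\dots,s_{d-1}(j),t(j+1)).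
\]
By nesting,
\begin{equation}\label{eq:chain}
s(1)\le s^+(1)\le s(2)\le s^+(2)\le\cdots\le s^+(N).
\end{equation}
Call $j$ \emph{short} if $t(j)=t(j+1)$ and \emph{long} if $t(j)<t(j+1)$. If $j<j'$ are long, then
\begin{equation}\label{eq:long}
t(j)<t(j+1)\le t(j')<t(j'+1).
\end{equation}
So along the long indices both $t(j)$ and $t(j+1)$ increase strictly, and the pairs $(t(j),t(j+1))$ are admissible. Each scale is thus charged to at most one long index. A scale may carry many short indices, but their differences are small in total, as we now quantify.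

Let $\Delta_j=I_{j+1}\setminus I_j$, a union of at most two intervals, and $\delta_j=|\Delta_j|/|I_{j+1}|\le1$. Since $|I_j|^{-1}-|I_{j+1}|^{-1}=\delta_j/|I_j|$, the operator $B_j-B_{j+1}$ is convolution in $y$ with
\begin{equation}\label{eq:kernel}
\kappa_j=\frac{\delta_j}{|I_j|}\mathbf 1_{I_j}-\frac1{|I_{j+1}|}\mathbf 1_{\Delta_j},\qquad\sum_z\kappa_j(z)=0,\qquad\|\kappa_j\|_1=2\delta_j .
\end{equation}
The sets $\Delta_j$ are disjoint. Fix $t$, and let $j'$ and $j''$ be the smallest and the largest short index with $t(j)=t$. The sets $\Delta_j$ for short $j$ with $t(j)=t$ lie in $I_{j''+1}\setminus I_{j'}$, which has fewer than $2^{t+1}-2^t$ points, and $|I_{j+1}|\ge2^t$. Hence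
\begin{equation}\label{eq:delta}
\sum_{j\text{ short},\ t(j)=t}\delta_j\le1 .
\end{equation}

\section{Comparison with the martingale in $\ell^2$}\label{sec:l2}

A difference of two averages at scale $2^t$ should nearly annihilate $D_i$ when $i$ is far from $t$: fine oscillations are averaged out, and slowly varying functions are not seen by a kernel of zero sum. The next lemma makes both effects quantitative. All operators in it act in $y$, so we may take $d=1$ in the proof. Recall Schur's test: if $k(y,z)\ge0$ has all row sums and all column sums at most $\alpha$, then $u\mapsto\sum_zk(\cdot,z)u(z)$ has norm at most $\alpha$ on $\ell^2$.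

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] Let $H$ be an interval and $P_Hu(y)=\sum_{z\in y-H}u(z)$. Then $\|P_HD_i\|_{2\to2}\le\min(|H|,2^{i+1})$ for all $i\in\mathbb{Z}$.
\item[(b)] Let $\kappa$ have zero sum and be supported in an interval $I\ni0$ with $|I|<2^{t+1}$, $t\ge0$, and let $K$ be convolution with $\kappa$. Then $\|KD_{t+l}\|_{2\to2}^2\le40\,\|\kappa\|_1^2\,2^{-l}$ for all $l\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $i\ge1$, since otherwise $D_i=0$. Let $\omega(z)$ be the dyadic interval of length $2^i$ containing $z$. Put $k(y,z)=1$ if $z\in y-H$ and $\omega(z)$ contains an endpoint of $y-H$, and $k(y,z)=0$ otherwise. By Lemma~\ref{lem:endpoints}, $P_Hu(y)=\sum_zk(y,z)u(z)$ for $u$ in the range of $D_i$. For fixed $y$, the points $z$ with $k(y,z)=1$ lie in $y-H$ and in a union of two dyadic intervals, so there are at most $\min(|H|,2^{i+1})$ of them. For fixed $z$, the condition $k(y,z)=1$ forces $y\in z+H$, and also $y\in\omega(z)+\max H$ or $y\in\omega(z)+\min H$,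 which gives the same bound for the columns. Apply Schur's test and $\|D_i\|_{2\to2}\le1$.

(b) Let $u$ be in the range of $D_{t+l}$. It is constant, say equal to $u(\omega)$, on each dyadic interval $\omega$ of length $2^{t+l-1}\ge2^t$, and $\|u\|_2^2=2^{t+l-1}\sum_\omega|u(\omega)|^2$. Let $y\in\omega$. The value $Ku(y)$ depends only on $u$ on $X=y-I$. As $0\in I$ and $|I|<2^{t+1}$, every point of $X$ is at distance less than $2^{t+1}\le2|\omega|$ from $y$. So $X$ meets only $\omega$ and its two nearest neighbors on each side. If $X\subset\omega$, then $Ku(y)=u(\omega)\sum\kappa=0$. The case $X\not\subset\omega$ requires $y$ to be within distance $2^{t+1}$ of the complement of $\omega$, which happens for at most $2^{t+2}$ points $y\in\omega$. At those points, $|Ku(y)|^2$ is at most $\|\kappa\|_1^2$ times the sum of $|u(\omega')|^2$ over the five intervals $\omega'$ above. Summing over $\omega$ counts each $\omega'$ five times, so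
\[
\|Ku\|_2^2\le2^{t+2}\|\kappa\|_1^2\cdot5\sum_\omega|u(\omega)|^2=40\,\|\kappa\|_1^2\,2^{-l}\|u\|_2^2 .\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:decay}
For all $l\in\mathbb{Z}$:
\begin{enumerate}
\item[(a)] if $j$ is short and $t=t(j)$, then $\|(B_j-B_{j+1})D_{t+l}\|_{2\to2}^2\le160\,\delta_j2^{-|l|}$;
\item[(b)] if $I\ni0$ is an interval and $t=s(I)$, then $\|(B_I-\mathbb{E}_t)D_{t+l}\|_{2\to2}^2\le160\cdot2^{-|l|}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $l\le0$ and $i=t+l$. By \eqref{eq:kernel}, $B_j-B_{j+1}$ is $\delta_j|I_j|^{-1}P_{I_j}$ minus $|I_{j+1}|^{-1}$ times the sum of $P_H$ over the at most two components $H$ of $\Delta_j$. Lemma~\ref{lem:basic}(a) and $|I_j|,|I_{j+1}|\ge2^t$ give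
\[
\|(B_j-B_{j+1})D_i\|_{2\to2}\le\frac{\delta_j2^{i+1}}{|I_j|}+\frac{2\min(|\Delta_j|,2^{i+1})}{|I_{j+1}|}\le2\delta_j2^l+4\min(\delta_j,2^l)\le6\min(\delta_j,2^l),
\]
where the last step uses $\delta_j\le1$ and $2^l\le1$. The square is at most $36\,\delta_j2^l$. For $l\ge1$ apply Lemma~\ref{lem:basic}(b) to $\kappa_j$, which is supported in $I_{j+1}\ni0$; here $|I_{j+1}|<2^{t+1}$ because $j$ is short. The bound is $160\,\delta_j^22^{-l}\le160\,\delta_j2^{-l}$.

(b) If $l\le0$, then $\mathbb{E}_tD_{t+l}=\mathbb{E}_t-\mathbb{E}_t=0$, and $\|B_ID_{t+l}\|_{2\to2}\le|I|^{-1}2^{t+l+1}\le2\cdot2^l$ by Lemma~\ref{lem:basic}(a). If $l\ge1$, then $\mathbb{E}_tD_{t+l}=D_{t+l}$, so the operator is $(B_I-\mathrm{Id})D_{t+l}$. The kernel $|I|^{-1}\mathbf 1_I-\mathbf 1_{\{0\}}$ has zero sum and $\ell^1$ norm at most $2$, and it is supported in $I$ because $0\in I$. Apply Lemma~\ref{lem:basic}(b).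
\end{proof}

The first power of $\delta_j$ in (a) is exactly what \eqref{eq:delta} can sum. We now pass from the differences $B_j-B_{j+1}$ to martingale differences, allowing a different function $h_j$ for each index. For $\mathcal J\subset\{1,\dots,N\}$ and $h=(h_j)_{j\in\mathcal J}$ with $h_j\in\ell^2(\mathbb{Z}^d)$, let
\[
V_{\mathcal J}(h)=\sup\sum_{n=1}^m\|(\mathbb{E}_{a_n}-\mathbb{E}_{a_n'})h_{j_n}\|_2^2,
\]
where the supremum is over all $m$, all $j_1<\dots<j_m$ in $\mathcal J$, and all admissible $(a_n,a_n')_{n\le m}$. The indices and the scales increase together. This is the shape of the left side of Lemma~\ref{lem:sbp}, and the order of the $j_n$ is what will make the right side telescope.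

\begin{lemma}\label{lem:V}
$\displaystyle\sum_{j\in\mathcal J}\|(B_j-B_{j+1})h_j\|_2^2\le C\,V_{\mathcal J}(h)$.
\end{lemma}

\begin{proof}
\emph{Short indices.} Write $h_j=\sum_{l\in\mathbb{Z}}D_{t(j)+l}h_j$ and $D_i=D_iD_i$. By \eqref{eq:mink} and Lemma~\ref{lem:decay}(a),
\[
\Big(\sum_{j\in\mathcal J\text{ short}}\|(B_j-B_{j+1})h_j\|_2^2\Big)^{1/2}\le C\sum_{l\in\mathbb{Z}}2^{-|l|/2}\Big(\sum_t\sum_{\substack{j\in\mathcal J\text{ short}\\t(j)=t}}\delta_j\|D_{t+l}h_j\|_2^2\Big)^{1/2}.
\]
Fix $l$. For each value $t$ of $t(\cdot)$ on $\mathcal J$, let $j_t\in\mathcal J$ maximize $\|D_{t+l}h_j\|_2$ among $j\in\mathcal J$ with $t(j)=t$. By \eqref{eq:delta}, the double sum is at most $\sum_t\|D_{t+l}h_{j_t}\|_2^2$. Terms with $t+l\le0$ vanish. For the others, $j_t$ increases strictly with $t$ because $t(\cdot)$ is nondecreasing, and the pairs $(t+l-1,t+l)$ are admissible. So the double sum is at most $V_{\mathcal J}(h)$, and the sum over $l$ converges.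

\emph{Long indices.} Here $\delta_j$ need not be small, and $I_j$ and $I_{j+1}$ live at different scales, so we compare each average with the dyadic average at its own scale:
\begin{equation}\label{eq:split}
B_j-B_{j+1}=(B_j-\mathbb{E}_{t(j)})-(B_{j+1}-\mathbb{E}_{t(j+1)})+(\mathbb{E}_{t(j)}-\mathbb{E}_{t(j+1)}).
\end{equation}
By \eqref{eq:mink} and Lemma~\ref{lem:decay}(b),
\[
\Big(\sum_{j\in\mathcal J\text{ long}}\|(B_j-\mathbb{E}_{t(j)})h_j\|_2^2\Big)^{1/2}\le C\sum_{l\in\mathbb{Z}}2^{-|l|/2}\Big(\sum_{j\in\mathcal J\text{ long}}\|D_{t(j)+l}h_j\|_2^2\Big)^{1/2}\le CV_{\mathcal J}(h)^{1/2},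
\]
since by \eqref{eq:long} the pairs $(t(j)+l-1,t(j)+l)$ with $t(j)+l\ge1$ are admissible. The second term of \eqref{eq:split} obeys the same bound with $t(j+1)=s(I_{j+1})$ in place of $t(j)$, which also increases strictly. The third term contributes at most $V_{\mathcal J}(h)$ by definition, the pairs $(t(j),t(j+1))$ being admissible.
\end{proof}

\begin{corollary}\label{cor:l2}
$\|S_Tf\|_2^2=\sum_j\|T_jf\|_2^2\le C\|f\|_2^2$.
\end{corollary}

\begin{proof}
Take $\mathcal J=\{1,\dots,N\}$ and $h_j=A_j'f$, so that $T_jf=(B_j-B_{j+1})h_j$. As $A_j'$ is a contraction that commutes with the $\mathbb{E}_a$, we have $\|(\mathbb{E}_a-\mathbb{E}_{a'})h_j\|_2\le\|(\mathbb{E}_a-\mathbb{E}_{a'})f\|_2$. By \eqref{eq:orth}, $V_{\mathcal J}(h)\le\|f\|_2^2$.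
\end{proof}

\section{A Calder\'on--Zygmund decomposition along a chain of shapes}\label{sec:cz}

A Calder\'on--Zygmund argument rests on a dichotomy between a selected set $Q$ and an averaging window: either the window is small compared with $Q$, and then it moves the support of a function on $Q$ only slightly, or $Q$ is small compared with the window, and then cancellation on $Q$ takes effect. For cubes $Q$ the dichotomy fails, since an eccentric window can be much longer than $Q$ in one direction and much shorter in another. Because the shapes of our windows form the chain \eqref{eq:chain}, we can choose the shapes of the sets $Q$ from a chain that contains it. This is the step that has no analog in Example~\ref{ex:antichain}.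

\subsection{The partitions}
Choose vectors $0=v_0\le v_1\le v_2\le\cdots$ in $\mathbb{Z}_{\ge0}^d$ such that each $v_{k+1}-v_k$ is a standard unit vector and every $s(j)$ and $s^+(j)$, $1\le j\le N$, is one of the $v_k$. To do so, walk by unit steps from $0$ to $s(1)$, then from each vector in \eqref{eq:chain} to the next, and continue arbitrarily after $s^+(N)$. Let $\mathcal P_k$ be the partition of $\mathbb{Z}^d$ into rectangles $Q=\prod_pQ_p$ with $Q_p$ dyadic of length $2^{(v_k)_p}$. Elements of $\mathcal P_k$ have $2^k$ points, $\mathcal P_0$ consists of singletons, and each element of $\mathcal P_{k+1}$ is the union of two elements of $\mathcal P_k$. The \emph{type} of $Q\in\mathcal P_k$ is $v(Q)=v_k$, with coordinates $v_p(Q)$. By construction: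
\begin{equation}\label{eq:comparable}
\text{for $w=s(j)$ or $w=s^+(j)$, if $v(Q)\le w$ fails, then $v(Q)\ge w$.}
\end{equation}

\subsection{The decomposition}
Fix $f\in\ell^1(\mathbb{Z}^d)$ and $\lambda>0$. Let $\mathcal Q$ be the family of maximal elements among the $Q\in\bigcup_k\mathcal P_k$ with $|Q|^{-1}\sum_Q|f|>\lambda$. Such $Q$ satisfy $|Q|<\|f\|_1/\lambda$, so each lies in a maximal one. The elements of $\mathcal Q$ are disjoint, because the partitions are nested. The parent of $Q\in\mathcal Q$ has $2|Q|$ points and mean of $|f|$ at most $\lambda$, so $\sum_Q|f|\le2\lambda|Q|$. Also $\sum_{Q\in\mathcal Q}|Q|\le\|f\|_1/\lambda$; in particular $\mathcal Q$ is finite, and all sums over $Q$ below are finite sums over $\mathcal Q$. Off $\bigcup Q$ we have $|f|\le\lambda$, since singletons belong to $\mathcal P_0$. Put $b_Q=(f-|Q|^{-1}\sum_Qf)\mathbf 1_Q$ and $g=f-\sum_Qb_Q$. Then $g$ equals $f$ off $\bigcup Q$ and the mean of $f$ on each $Q$, and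
\[
|g|\le2\lambda,\qquad\|g\|_1\le\|f\|_1,\qquad\|b_Q\|_1\le2\sum_Q|f|\le4\lambda|Q|,\qquad\sum_Q\|b_Q\|_1\le2\|f\|_1 .
\]

Let $Q^*$ be obtained from $Q$ by extending each $Q_p$ by $2|Q_p|$ points on each side, and let $\Omega^*=\bigcup_QQ^*$. Then $|\Omega^*|\le5^d\|f\|_1/\lambda$. An interval $I\ni0$ with $s(I)\le v_p(Q)$ has $|I|<2|Q_p|$, so its elements have absolute value less than $2|Q_p|$. Therefore, for $u$ supported on $Q$,
\begin{equation}\label{eq:support}
\begin{aligned}
v(Q)\ge s(j)&\ \Longrightarrow\ A_j'B_ju=0\text{ off }Q^*,\\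
v(Q)\ge s^+(j)&\ \Longrightarrow\ A_j'B_{j+1}u=0\text{ and }T_ju=0\text{ off }Q^*.
\end{aligned}
\end{equation}
The statement on $T_j$ uses $s^+(j)\ge s(j)$.

\subsection{Splitting by directions of cancellation}
The function $b_Q$ has zero sum over $Q$. This helps only when all of $Q$ lies inside the window, and a set $Q$ that is as long as the window in a single direction is rarely inside it, however short it is in the other directions. We therefore split $b_Q$ into pieces with cancellation along lines.

Let $\mathbb{E}_Q^{(p)}$ be the dyadic average at scale $v_p(Q)$ in the coordinate $x_p$. On functions supported on $Q$ it is the average over $Q_p$, and it preserves this class. These $d$ projections commute. Put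
\[
b_Q^y=(\mathrm{Id}-\mathbb{E}_Q^{(d)})b_Q,\qquad b_Q^K=\prod_{p\in K}(\mathrm{Id}-\mathbb{E}_Q^{(p)})\prod_{p\in K^c}\mathbb{E}_Q^{(p)}\,b_Q\qquad(K\subset\{1,\dots,d-1\}),
\]
where $K^c=\{1,\dots,d\}\setminus K$ always contains $d$. Expanding the product in
\[
\mathbb{E}_Q^{(d)}b_Q=\prod_{p<d}\big((\mathrm{Id}-\mathbb{E}_Q^{(p)})+\mathbb{E}_Q^{(p)}\big)\mathbb{E}_Q^{(d)}b_Q
\]
gives $\mathbb{E}_Q^{(d)}b_Q=\sum_Kb_Q^K$. The term $b_Q^\emptyset$ is the mean of $b_Q$ over $Q$, which is $0$. Hence
\[
b_Q=b_Q^y+\sum_{\emptyset\ne K\subset\{1,\dots,d-1\}}b_Q^K .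
\]
All pieces are supported on $Q$. The piece $b_Q^y$ has zero sum over $Q_d$ on each line in the direction $y$. The piece $b_Q^K$ has zero sum over $Q_p$ on each line in a direction $p\in K$, and on $Q$ it does not depend on the coordinates in $K^c$. Since $\mathrm{Id}-\mathbb{E}_Q^{(p)}$ has norm at most $2$ on $\ell^1$, for $\ast=y$ or $\ast=K$,
\begin{equation}\label{eq:pieces}
\|b_Q^\ast\|_1\le2^d\|b_Q\|_1\le C\lambda|Q|,\qquad\sum_Q\|b_Q^\ast\|_1\le C\|f\|_1 .
\end{equation}
Put $b^y=\sum_Qb_Q^y$ and $b^K=\sum_Qb_Q^K$. For $d=1$ there are no sets $K$, and $b_Q=b_Q^y$.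

\begin{proposition}\label{prop:three}
Let $\Gamma=\mathbb{Z}^d\setminus\Omega^*$. For $u=g$, $u=b^y$, and $u=b^K$ with $\emptyset\ne K\subset\{1,\dots,d-1\}$,
\[
\sum_{j=1}^N\|T_ju\|_{\ell^2(\Gamma)}^2\le C\lambda\|f\|_1 .
\]
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:reduced} from Proposition~\ref{prop:three}]
The function $f$ is the sum of the $P=2^{d-1}+1$ functions $u$ listed, and $S_Tf\le\sum_uS_Tu$. By Chebyshev's inequality,
\[
|\{S_Tf>\lambda\}|\le|\Omega^*|+\sum_u|\Gamma\cap\{S_Tu>\lambda/P\}|\le\frac{5^d\|f\|_1}\lambda+\sum_u\frac{P^2}{\lambda^2}\sum_j\|T_ju\|^2_{\ell^2(\Gamma)}\le\frac{C\|f\|_1}\lambda.\qedhere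
\]
\end{proof}

The case $u=g$ of Proposition~\ref{prop:three} follows from Corollary~\ref{cor:l2}, since $\|g\|_2^2\le\|g\|_\infty\|g\|_1\le2\lambda\|f\|_1$. The next two sections treat $b^y$ and $b^K$.

\section{Cancellation in the direction of the difference}\label{sec:by}

For $b^y$ the term-by-term estimate $\|\cdot\|_2^2\le\|\cdot\|_1\|\cdot\|_\infty$ suffices. The reason is that the gain is measured in the vertical scale, by $t(j)-v_d(Q)$, and each vertical scale carries a bounded total weight of indices $j$, by \eqref{eq:long} and \eqref{eq:delta}. Let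
\[
\mu_r=\sum_{Q:\ v_d(Q)=r}\|b_Q^y\|_1\qquad(r\in\mathbb{Z}),
\]
so $\mu_r=0$ for $r<0$ and $\sum_r\mu_r\le C\|f\|_1$ by \eqref{eq:pieces}.

\begin{lemma}\label{lem:claim}
Fix $j$ and $r$. Let $\mathcal Q_0\subset\mathcal Q$ consist of rectangles with $v_p(Q)\le s_p(j)$ for $p<d$ and $v_d(Q)=r$, and let $\beta=\sum_{Q\in\mathcal Q_0}b_Q^y$. For every interval $X$ and every $x'\in\mathbb{Z}^{d-1}$,
\[
\Big|\frac1{|R_j'|}\sum_{z'\in x'-R_j'}\ \sum_{z\in X}\beta(z',z)\Big|\le C\lambda2^r .
\]
\end{lemma}

\begin{proof}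
For each $z'$ the function $\beta(z',\cdot)$ has zero sum on dyadic intervals of length $2^r$. By Lemma~\ref{lem:endpoints}, only those $Q$ contribute for which $Q_d$ is one of the at most two such intervals containing an endpoint of $X$, and for which $Q'=\prod_{p<d}Q_p$ meets $x'-R_j'$. Fix one of these intervals $\omega$. The contributing $Q$ with $Q_d=\omega$ are disjoint, so the $Q'$ are disjoint. Their sides satisfy $|Q_p|\le2^{s_p(j)}\le|I_j^p|$, so all $Q'$ lie in the rectangle obtained from $x'-R_j'$ by extending the $p$-th side by $|I_j^p|$ points at each end. Thus $\sum|Q'|\le3^{d-1}|R_j'|$, and \eqref{eq:pieces} gives $\sum\|b_Q^y\|_1\le C\lambda2^r\sum|Q'|\le C\lambda2^r|R_j'|$.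
\end{proof}

For $\tau\ge0$ let $\beta_{j,\tau}$ be the sum of $b_Q^y$ over the $Q$ with $v(Q)\le s(j)$ and $v_d(Q)=t(j)-\tau$, and let $\beta^+_{j,\tau}$ be the sum of $b_Q^y$ over the $Q$ with $v(Q)\le s^+(j)$ and $v_d(Q)=t(j+1)-\tau$. Lemma~\ref{lem:claim} applies to both, because $s(j)$ and $s^+(j)$ have the same first $d-1$ coordinates. Also $\|\beta_{j,\tau}\|_1\le\mu_{t(j)-\tau}$ and $\|\beta^+_{j,\tau}\|_1\le\mu_{t(j+1)-\tau}$.

\medskip
\noindent\emph{Short indices.} Let $j$ be short and $t=t(j)$, so $s^+(j)=s(j)$. If $v(Q)\le s(j)$ fails, then $v(Q)\ge s^+(j)$ by \eqref{eq:comparable}, and $T_jb_Q^y=0$ on $\Gamma$ by \eqref{eq:support}. So $T_jb^y=\sum_{\tau\ge0}T_j\beta_{j,\tau}$ on $\Gamma$. By \eqref{eq:kernel}, $\kappa_j$ is a combination of at most three indicator functions of intervals with coefficients of modulus at most $2^{-t}$. Lemma~\ref{lem:claim}, applied with $X=y-I_j$ and with the components of $y-\Delta_j$, gives $\|T_j\beta_{j,\tau}\|_\infty\le3\cdot2^{-t}\cdot C\lambda2^{t-\tau}$. Moreover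 $\|T_j\beta_{j,\tau}\|_1\le\|\kappa_j\|_1\|\beta_{j,\tau}\|_1\le2\delta_j\mu_{t-\tau}$. By \eqref{eq:delta},
\[
\sum_{j\text{ short}}\|T_j\beta_{j,\tau}\|_2^2\le C\lambda2^{-\tau}\sum_t\mu_{t-\tau}\sum_{j\text{ short},\ t(j)=t}\delta_j\le C\lambda2^{-\tau}\|f\|_1 .
\]
By \eqref{eq:mink}, $(\sum_{j\text{ short}}\|T_jb^y\|^2_{\ell^2(\Gamma)})^{1/2}\le\sum_{\tau\ge0}(C\lambda2^{-\tau}\|f\|_1)^{1/2}\le C(\lambda\|f\|_1)^{1/2}$.

\medskip
\noindent\emph{Long indices.} No cancellation between $B_j$ and $B_{j+1}$ is needed, and we bound the two terms of $T_jb^y=A_j'B_jb^y-A_j'B_{j+1}b^y$ separately. By \eqref{eq:comparable} and \eqref{eq:support}, on $\Gamma$,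
\[
A_j'B_jb^y=\sum_{\tau\ge0}A_j'B_j\beta_{j,\tau},\qquad A_j'B_{j+1}b^y=\sum_{\tau\ge0}A_j'B_{j+1}\beta^+_{j,\tau}.
\]
Lemma~\ref{lem:claim} with $X=y-I_j$ and $|I_j|\ge2^{t(j)}$ gives $\|A_j'B_j\beta_{j,\tau}\|_\infty\le C\lambda2^{-\tau}$, and with $X=y-I_{j+1}$ and $|I_{j+1}|\ge2^{t(j+1)}$ it gives $\|A_j'B_{j+1}\beta^+_{j,\tau}\|_\infty\le C\lambda2^{-\tau}$. Averages contract $\ell^1$, so
\[
\sum_{j\text{ long}}\big(\|A_j'B_j\beta_{j,\tau}\|_2^2+\|A_j'B_{j+1}\beta^+_{j,\tau}\|_2^2\big)\le C\lambda2^{-\tau}\sum_{j\text{ long}}\big(\mu_{t(j)-\tau}+\mu_{t(j+1)-\tau}\big)\le C\lambda2^{-\tau}\|f\|_1,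
\]
since by \eqref{eq:long} the numbers $t(j)$ are distinct for long $j$, and so are the numbers $t(j+1)$. Summing over $\tau$ with \eqref{eq:mink} completes the case $u=b^y$ of Proposition~\ref{prop:three}.

\section{Cancellation in the other directions}\label{sec:bK}

Fix $\emptyset\ne K\subset\{1,\dots,d-1\}$. The functions $b_Q^K$ gain only in the directions $p\in K$, by the amounts $s_p(j)-v_p(Q)$. While the scales $s_p(j)$, $p\in K$, stay fixed, the index $j$ may run through arbitrarily many vertical scales, so the argument of Section~\ref{sec:by} would lose the number of these scales. This is the situation of the model in Section~\ref{sec:model}. We group the indices $j$ by their scales in the directions of $K$, and the rectangles $Q$ likewise. Write $x=(x_K,x_{K^c})$, $Q_K=\prod_{p\in K}Q_p$, $Q_{K^c}=\prod_{p\in K^c}Q_p$, $s_K(j)=(s_p(j))_{p\in K}$, $v_K(Q)=(v_p(Q))_{p\in K}$, and $|\sigma|=\sum_{p\in K}\sigma_p$ for $\sigma\in\mathbb{Z}^K$. Put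
\[
\mathcal J_\sigma=\{j:s_K(j)=\sigma\},\qquad\beta^\rho=\sum_{Q:\ v_K(Q)=\rho}b_Q^K\qquad(\sigma,\rho\in\mathbb{Z}^K).
\]
Thus $\beta^\rho=0$ unless $\rho\ge0$, and $\sum_\rho\|\beta^\rho\|_1\le C\|f\|_1$ by \eqref{eq:pieces}.

The two properties of $b_Q^K$ play complementary roles. Because $b_Q^K$ is constant in the directions of $K^c$, the bound \eqref{eq:pieces} passes to each slice $x_{K^c}=\text{const}$, so an $\ell^\infty$ bound needs averaging only in the directions of $K$, and only those scales have to be frozen. Because $b_Q^K$ has zero sum in every direction of $K$, there is a gain in each frozen scale, and the groups can be summed.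

\begin{lemma}\label{lem:key}
For $\sigma,\tau\in\mathbb{Z}_{\ge0}^K$,
\[
\sum_{j\in\mathcal J_\sigma}\|T_j\beta^{\sigma-\tau}\|_2^2\le C\lambda2^{-|\tau|}\|\beta^{\sigma-\tau}\|_1 .
\]
\end{lemma}

\begin{proof}
Let $\beta=\beta^{\sigma-\tau}$ and $h_j=A_j'\beta$, so that $T_j\beta=(B_j-B_{j+1})h_j$. By Lemma~\ref{lem:V} it suffices to bound $V_{\mathcal J_\sigma}(h)$. Fix $j_1<\dots<j_m$ in $\mathcal J_\sigma$ and admissible pairs $(a_n,a_n')_{n\le m}$.

\emph{Step 1: discarding the averages outside $K$.} Let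
\[
G_n=\prod_{p\in K}I_{j_n}^p,\qquad F_n(x)=\sum_{z\in G_n}\beta(x_K-z,x_{K^c}),
\]
so that $\prod_{p\in K}A_{j_n}^{(p)}\beta=|G_n|^{-1}F_n$. Since $j_n\in\mathcal J_\sigma$, we have $2^{|\sigma|}\le|G_n|\le2^{|\sigma|+d}$. The remaining factors $A_{j_n}^{(p)}$ of $A_{j_n}'$, with $p<d$ and $p\notin K$, are $\ell^2$ contractions that commute with the $\mathbb{E}_a$. Therefore
\[
\sum_{n=1}^m\|(\mathbb{E}_{a_n}-\mathbb{E}_{a_n'})h_{j_n}\|_2^2\le2^{-2|\sigma|}\sum_{n=1}^m\|(\mathbb{E}_{a_n}-\mathbb{E}_{a_n'})F_n\|_2^2,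
\]
and it remains to bound the two factors in Lemma~\ref{lem:sbp}.

\emph{Step 2: the variation in $\ell^1$.} As $j_1<\dots<j_m$, nesting gives $G_1\subset\dots\subset G_m$. The function $F_1$ is a sum of $|G_1|$ translates of $\beta$, and $F_{n+1}-F_n$ is a sum of $|G_{n+1}\setminus G_n|$ translates. Hence $\|F_1\|_1+\sum_{n<m}\|F_{n+1}-F_n\|_1\le|G_m|\,\|\beta\|_1\le2^{|\sigma|+d}\|\beta\|_1$.

\emph{Step 3: the bound in $\ell^\infty$.} Fix $x$ and $n$, and let $X_p=x_p-I_{j_n}^p$ for $p\in K$. Then $F_n(x)=\sum_Qc_Q$, where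
\[
c_Q=\sum_{z\in\prod_{p\in K}X_p}b_Q^K(z,x_{K^c})
\]
and $Q$ ranges over the rectangles with $v_K(Q)=\sigma-\tau$ and $x_{K^c}\in Q_{K^c}$. For such $Q$ all slices of $b_Q^K$ over points of $Q_{K^c}$ coincide, so by \eqref{eq:pieces}
\[
|c_Q|\le\sum_{z}|b_Q^K(z,x_{K^c})|=\frac{\|b_Q^K\|_1}{|Q_{K^c}|}\le C\lambda|Q_K|=C\lambda2^{|\sigma|-|\tau|}.
\]
We count the $Q$ with $c_Q\ne0$. If $Q_p\cap X_p=\emptyset$ for some $p\in K$, then $c_Q=0$. If $Q_p\subset X_p$ for some $p\in K$, then summing first in $z_p$ gives $c_Q=0$, by the zero sum of $b_Q^K$ in the direction $p$. So by Lemma~\ref{lem:endpoints}, $c_Q\ne0$ forces $Q_p$ to contain an endpoint of $X_p$ for every $p\in K$. As $Q_p$ is dyadic of the prescribed length $2^{\sigma_p-\tau_p}$, there are at most $2^{|K|}$ possibilities for $Q_K$. Distinct $Q$ have distinct $Q_K$: a point $z$ common to $Q_K$ and $\tilde Q_K$ would give the point $(z,x_{K^c})$ in $Q\cap\tilde Q$. Hence $\|F_n\|_\infty\le C\lambda2^{|\sigma|-|\tau|}$.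

By Steps 1--3 and Lemma~\ref{lem:sbp},
\[
V_{\mathcal J_\sigma}(h)\le2^{-2|\sigma|}\cdot2\cdot C\lambda2^{|\sigma|-|\tau|}\cdot2^{|\sigma|+d}\|\beta\|_1\le C\lambda2^{-|\tau|}\|\beta\|_1.\qedhere
\]
\end{proof}

We finish the proof of Proposition~\ref{prop:three}. Let $j\in\mathcal J_\sigma$. If $v_K(Q)\le\sigma$ fails, then $v_p(Q)>s_p(j)$ for some $p\in K$. As $p<d$, the number $s_p(j)$ is the $p$-th coordinate of $s^+(j)$, so $v(Q)\le s^+(j)$ fails. Then $v(Q)\ge s^+(j)$ by \eqref{eq:comparable}, and $T_jb_Q^K=0$ on $\Gamma$ by \eqref{eq:support}. Hence $T_jb^K=\sum_{\tau\in\mathbb{Z}_{\ge0}^K}T_j\beta^{\sigma-\tau}$ on $\Gamma$. The sets $\mathcal J_\sigma$ partition $\{1,\dots,N\}$, so \eqref{eq:mink} and Lemma~\ref{lem:key} give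
\begin{align*}
\Big(\sum_j\|T_jb^K\|^2_{\ell^2(\Gamma)}\Big)^{1/2}&\le\sum_\tau\Big(\sum_\sigma\sum_{j\in\mathcal J_\sigma}\|T_j\beta^{\sigma-\tau}\|_2^2\Big)^{1/2}\le\sum_\tau\Big(C\lambda2^{-|\tau|}\sum_\sigma\|\beta^{\sigma-\tau}\|_1\Big)^{1/2}\\
&\le C(\lambda\|f\|_1)^{1/2}\sum_{\tau\in\mathbb{Z}_{\ge0}^K}2^{-|\tau|/2}\le C(\lambda\|f\|_1)^{1/2},
\end{align*}
the last sum being a product of $|K|$ geometric series. This proves Proposition~\ref{prop:three}, hence Proposition~\ref{prop:reduced} and Theorem~\ref{thm:main}.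

\section{Proof of Theorem~\ref{thm:compl}}\label{sec:compl}

\subsection{Bounds on $\ell^p$, $1<p<\infty$}
Constants may now depend on the exponents as well. We recall four standard facts; $q'$ denotes the conjugate exponent of $q$.

\emph{Marcinkiewicz interpolation.} Let $1\le p_0<p<p_1<\infty$ and $1/p=(1-\theta)/p_0+\theta/p_1$. If $U$ is sublinear and $\lambda|\{|Uf|>\lambda\}|^{1/p_\nu}\le M_\nu\|f\|_{p_\nu}$ for $\nu=0,1$, then $\|Uf\|_p\le CM_0^{1-\theta}M_1^\theta\|f\|_p$ with $C$ depending only on the exponents. The hypotheses hold in particular if $\|Uf\|_{p_\nu}\le M_\nu\|f\|_{p_\nu}$.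

\emph{The Hardy--Littlewood maximal theorem.} The operator $\mathcal Mw(y)=\sup_{X\ni y}|X|^{-1}\sum_X|w|$, with the supremum over intervals $X$ containing $y$, is bounded on $\ell^q(\mathbb{Z})$ for $1<q\le\infty$. Let $\mathcal M'w(x',y)$ be the supremum of the means of $|w(\cdot,y)|$ over rectangles containing $x'$. Averaging in one coordinate at a time shows that $\mathcal M'$ is dominated by the composition of the operators $\mathcal M$ acting in $x_1,\dots,x_{d-1}$, so it is bounded on $\ell^q(\mathbb{Z}^d)$ for the same $q$.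

\emph{Burkholder's inequality.} For $1<q<\infty$, the $L^q$ norm of the square function of the differences of a finite martingale is at most $C_q$ times the $L^q$ norm of its last term, with $C_q$ independent of the filtration. Let $(a_n,a_n')_{n\le m}$ be admissible and let $c_0<\dots<c_k$ be the distinct values among the $a_n,a_n'$. Each pair $(a_n,a_n')$ consists of consecutive values. On a dyadic interval $\omega$ of length $2^{c_k}$ with normalized counting measure, $\mathbb{E}_{c_k}f,\dots,\mathbb{E}_{c_0}f$ is a martingale. Summing $q$-th powers over $\omega$ gives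
\begin{equation}\label{eq:burk}
\Big\|\Big(\sum_{n=1}^m|(\mathbb{E}_{a_n}-\mathbb{E}_{a_n'})f|^2\Big)^{1/2}\Big\|_q\le C_q\|\mathbb{E}_{c_0}f\|_q\le C_q\|f\|_q .
\end{equation}

\emph{Duality.} For $2<q<\infty$ and $G\ge0$, $\|G\|_q^2=\sup\sum G^2w$ over $w\ge0$ with $\|w\|_{(q/2)'}=1$.

\begin{proof}[Proof of (1)]
The reduction in Section~\ref{sec:reduction} gave $S_mf\le\sum_{k=1}^dg_k$ with $g_k$ of the form $S_Tf$. By the triangle inequality and monotone convergence, it suffices to bound $S_T$ on $\ell^p$ uniformly over the Setting. The case $p=2$ is Corollary~\ref{cor:l2}, and for $1<p<2$ we interpolate between it and Proposition~\ref{prop:reduced}.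

Let $p>2$. In this range the averages $A_j'$ can be removed by duality. Let $u_j=(B_j-B_{j+1})f$ and $S_Bf=(\sum_j|u_j|^2)^{1/2}$. By the Cauchy--Schwarz inequality, $|T_jf|^2=|A_j'u_j|^2\le A_j'|u_j|^2$. The adjoint of $A_j'$ averages over $x'+R_j'$, a rectangle containing $x'$ since $0\in R_j'$. So for $w\ge0$ with $\|w\|_{(p/2)'}=1$, H\"older's inequality gives
\[
\sum_x(S_Tf)^2w\le\sum_x(S_Bf)^2\mathcal M'w\le\|S_Bf\|_p^2\,\|\mathcal M'w\|_{(p/2)'}\le C\|S_Bf\|_p^2 .
\]
The operator $S_B$ acts in $y$ alone, so it suffices to bound it on $\ell^p(\mathbb{Z})$. It involves finitely many bounded operators, hence is continuous on $\ell^p$, and we may take $f$ finitely supported. For $l\in\mathbb{Z}$ define the sublinear operators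
\begin{gather*}
U_l^1f=\Big(\sum_{j\text{ short}}|(B_j-B_{j+1})D_{t(j)+l}f|^2\Big)^{1/2},\qquad U_l^2f=\Big(\sum_{j\text{ long}}|(B_j-\mathbb{E}_{t(j)})D_{t(j)+l}f|^2\Big)^{1/2},\\
U_l^3f=\Big(\sum_{j\text{ long}}|(B_{j+1}-\mathbb{E}_{t(j+1)})D_{t(j+1)+l}f|^2\Big)^{1/2},
\end{gather*}
and let $U^0f=(\sum_{j\text{ long}}|(\mathbb{E}_{t(j)}-\mathbb{E}_{t(j+1)})f|^2)^{1/2}$. The series $f=\sum_iD_if$ converges in $\ell^2$, hence pointwise, and the operators $B_j$, $\mathbb{E}_t$ evaluate finitely many points. With \eqref{eq:split} we obtain, pointwise,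
\[
S_Bf\le U^0f+\sum_{l\in\mathbb{Z}}\big(U_l^1f+U_l^2f+U_l^3f\big).
\]
By \eqref{eq:long} and \eqref{eq:burk}, $\|U^0f\|_p\le C\|f\|_p$. For $\nu=1,2,3$ we claim
\begin{equation}\label{eq:two}
\|U_l^\nu f\|_2\le C2^{-|l|/2}\|f\|_2,\qquad\|U_l^\nu f\|_q\le C_q\|f\|_q\quad(2<q<\infty).
\end{equation}
Interpolating between $2$ and $q=2p$, where $1-\theta=1/(p-1)$, then gives $\|U_l^\nu f\|_p\le C2^{-|l|/(2p-2)}\|f\|_p$, which is summable in $l$ and proves (1).

For the first bound in \eqref{eq:two}, use $D_i=D_iD_i$ and Lemma~\ref{lem:decay}. Together with \eqref{eq:delta} for $\nu=1$, and with the distinctness of the $t(j)$ or of the $t(j+1)$ for $\nu=2,3$, this gives $\|U_l^\nu f\|_2^2\le160\cdot2^{-|l|}\sum_t\|D_{t+l}f\|_2^2\le160\cdot2^{-|l|}\|f\|_2^2$.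

For the second bound let $w\ge0$, $\|w\|_{(q/2)'}=1$. It is enough to show
\begin{equation}\label{eq:weighted}
\sum_y(U_l^\nu f)^2w\le4\sum_y\sum_{t=0}^{t(N+1)}|D_{t+l}f|^2\,\mathcal Mw,
\end{equation}
since H\"older's inequality, the maximal theorem and \eqref{eq:burk} bound the right side by $C_q\|f\|_q^2$. Let $j$ be short, $t=t(j)$, $u=D_{t+l}f$. The Cauchy--Schwarz inequality and \eqref{eq:kernel} give $|\kappa_j*u|^2\le2\delta_j\,|\kappa_j|*|u|^2$, and $|\kappa_j|\le2^{-t}\mathbf 1_{I_{j+1}}\le2|I_{j+1}|^{-1}\mathbf 1_{I_{j+1}}$. Since $z+I_{j+1}$ is an interval containing $z$,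
\[
\sum_y|\kappa_j*u(y)|^2w(y)\le2\delta_j\sum_z|u(z)|^2\frac2{|I_{j+1}|}\sum_{y\in z+I_{j+1}}w(y)\le4\delta_j\sum_z|u(z)|^2\mathcal Mw(z),
\]
and \eqref{eq:delta} yields \eqref{eq:weighted} for $\nu=1$. For $\nu=2,3$ let $I\ni0$ be an interval. Then $|(B_I-\mathbb{E}_t)u|^2\le2B_I|u|^2+2\mathbb{E}_t|u|^2$. The adjoints of $B_I$ and $\mathbb{E}_t$ average $w$ over intervals containing the point of evaluation, so $\sum_y|(B_I-\mathbb{E}_t)u|^2w\le4\sum_y|u|^2\mathcal Mw$. Each $t$ occurs for at most one long $j$, and \eqref{eq:weighted} follows.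
\end{proof}

\subsection{The endpoints $p=1$ and $p=\infty$}

\begin{proof}[Proof of (2)]
If $|R_i|$ is bounded, the nested sequence $R_i$ is eventually constant, so $Sf$ is at most a finite sum of functions $|(A_i-A_{i+1})f|$, each of $\ell^1$ norm at most $2\|f\|_1$. Otherwise $|R_i|\to\infty$. Take $f=\mathbf 1_{\{0\}}$. On $R_{i+1}\setminus R_i$ we have $Sf\ge|(A_i-A_{i+1})f|=|R_{i+1}|^{-1}$, and these sets are disjoint, so $\|Sf\|_1\ge\sum_i|R_{i+1}\setminus R_i|/|R_{i+1}|=\sum_i\varepsilon_i$. Now $\prod_{i<k}(1-\varepsilon_i)=|R_1|/|R_k|\to0$ with all factors positive. If $\sum\varepsilon_i$ were finite, then $\varepsilon_i\le\frac12$ and $\log(1-\varepsilon_i)\ge-2\varepsilon_i$ for large $i$, and the product would have a positive limit. So $\|Sf\|_1=\infty$.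
\end{proof}

\begin{proof}[Proof of (3)]
The kernel of $A_i-A_{i+1}$ equals $|R_i|^{-1}-|R_{i+1}|^{-1}=\varepsilon_i/|R_i|$ on $R_i$ and $-|R_{i+1}|^{-1}$ on $R_{i+1}\setminus R_i$, so its $\ell^1$ norm is $2\varepsilon_i$. Thus $|(A_i-A_{i+1})f|\le2\varepsilon_i\|f\|_\infty$, which is the upper bound. For the lower bound we choose $f$ on each new layer so as to oppose the current mean. Note that $A_if(0)$ depends only on the values $f(-z)$, $z\in R_i$. Put $f(-z)=1$ for $z\in R_1$, and recursively $f(-z)=-\operatorname{sgn}A_if(0)$ for $z\in R_{i+1}\setminus R_i$, with $\operatorname{sgn}0=1$; put $f=0$ elsewhere. Then $f$ is real, $\|f\|_\infty=1$, and $A_{i+1}f(0)=(1-\varepsilon_i)A_if(0)-\varepsilon_i\operatorname{sgn}A_if(0)$. Hence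
\[
(A_i-A_{i+1})f(0)=\varepsilon_i\big(A_if(0)+\operatorname{sgn}A_if(0)\big),
\]
which has modulus at least $\varepsilon_i$. So $Sf(0)\ge(\sum_i\varepsilon_i^2)^{1/2}$.
\end{proof}

\subsection{The exponent $2$}
The idea is to test on a sum of $n$ square waves with widely separated periods. By orthogonality the sum has mean size at most $n^{1/2}$, while each difference $A_i-A_{i+1}$ picks out one wave, so that the $\ell^r$ sum of the differences is at least $n^{1/r}$ at most points.

\begin{proof}[Proof of (4)]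
Below, $[a,b)$ denotes the set of integers $y$ with $a\le y<b$. Let $L_i=4^{i^2}$ and $R_i=[0,L_i)\times\{0\}^{d-1}$ for $i\ge1$. For $f(x)=f_1(x_1)\mathbf 1_{\{0\}}(x_2,\dots,x_d)$, the function $A_if$ is the one-dimensional average of $f_1$ over $[0,L_i)$ times the same indicator function, so we may take $d=1$.

Let $\ell_k=2^{k^2+(k+1)^2}$, the geometric mean of $L_k$ and $L_{k+1}$; thus $\ell_k/L_k=L_{k+1}/\ell_k=2^{2k+1}$. Let $\rho_k(y)=(-1)^{\lfloor y/\ell_k\rfloor}$. This function is constant on dyadic intervals of length $\ell_k$, has period $2\ell_k$, and has zero sum over any interval whose length is a multiple of $2\ell_k$. Fix $n\ge1$, let $M\ge2L_{2n+1}$ be a power of $2$, and put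
\[
f=\mathbf 1_{[0,M)}\sum_{k=n+1}^{2n}\rho_k .
\]
For $n<k<k'\le2n$, the set $[0,M)$ is a union of dyadic intervals of length $\ell_{k'}$, on each of which $\rho_{k'}$ is constant and $\rho_k$ has zero sum. So the $\rho_k$ are orthogonal on $[0,M)$, $\|f\|_2^2=nM$, and $\|f\|_1\le M^{1/2}\|f\|_2=Mn^{1/2}$.

Let $G$ be the set of $y\in[M/2,M)$ such that for each $n<i\le2n$ the window $y-[0,L_i)$ lies in one dyadic interval of length $\ell_i$, and hence in one of length $\ell_k$ for every $k\ge i$. The condition for $i$ fails only for $y$ among the first $L_i$ points of a dyadic interval of length $\ell_i$, and $[M/2,M)$ is a union of such intervals. The proportion of excluded $y$ is therefore at most $\sum_{i>n}L_i/\ell_i=\sum_{i>n}2^{-2i-1}<\frac12$, and $|G|\ge M/4$.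

Let $y\in G$ and $n<i\le2n+1$. Since $L_i\le M/2$, the window $y-[0,L_i)$ lies in $[0,M)$, so $A_if(y)=\sum_{k=n+1}^{2n}A_i\rho_k(y)$. If $k\ge i$, then $\rho_k$ is constant on the window, which contains $y$, and $A_i\rho_k(y)=\rho_k(y)$. If $k<i$, then $L_i$ is a multiple of $L_{k+1}=2^{2k+1}\ell_k$, hence of $2\ell_k$, and $A_i\rho_k(y)=0$. Thus $A_if(y)=\sum_{k=i}^{2n}\rho_k(y)$, and $|(A_i-A_{i+1})f(y)|=|\rho_i(y)|=1$ for the $n$ indices $n<i\le2n$. So $(\sum_i|(A_i-A_{i+1})f|^r)^{1/r}\ge n^{1/r}$ on $G$. A weak-type $(1,1)$ bound with constant $C$, at the level $\lambda=\frac12n^{1/r}$, would give $\frac12n^{1/r}\cdot\frac M4\le CMn^{1/2}$ for all $n$, which is false for $r<2$.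
\end{proof}

\begin{thebibliography}{1}
\bibitem{Krause} Ben Krause, \emph{On Higher-Dimensional Oscillation in Ergodic Theory}, arXiv:1309.2336 (2013).
\end{thebibliography}
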